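\title{Globally generated vector bundles satisfy the formal principle}

\begin{abstract}
We prove a conjecture of Hirschowitz: if $W$ is a globally generated vector bundle on a compact complex manifold $A$, then every formal isomorphism from the formal neighborhood of the zero section of $W$ to the formal neighborhood of another compact submanifold can be approximated to any finite order by a biholomorphism of neighborhoods. For connected $A$ we also show that all such formal isomorphisms converge if and only if $H^0(A,W^*)=0$, if and only if $W$ has no trivial line bundle as a direct summand. The proof transports the family of sections of $W$ to a Douady space and turns the formal isomorphism into a formal solution of an analytic system of partial differential equations in finitely many unknown functions. The system is of finite type along an involutive distribution, and the transversal variables are handled by Artin approximation.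
\end{abstract}

\section{The formal principle}\label{sec:intro}

Let $A$ be a compact complex submanifold of a complex manifold $X$, with ideal sheaf $I_A\subset\mathcal O_X$. There are three ways to describe $X$ near $A$.
\begin{itemize}
\item For an integer $\ell\ge0$, the \emph{$\ell$-th order neighborhood} $(A/X)_\ell$ is the complex space $(A,\mathcal O_X/I_A^{\ell+1})$. It records functions up to order $\ell$ in the directions normal to $A$, and $(A/X)_0=A$.
\item The \emph{formal neighborhood} $(A/X)_\infty$ is the system $(A/X)_0\subset(A/X)_1\subset\cdots$. A \emph{formal isomorphism} $\psi:(A/X)_\infty\to(\widetilde A/\widetilde X)_\infty$ is a system of isomorphisms $\psi_j:(A/X)_j\to(\widetilde A/\widetilde X)_j$ such that $\psi_{j+1}$ restricts to $\psi_j$.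
\item The \emph{germ} $(A/X)_{\mathcal O}$ is the germ of Euclidean neighborhoods of $A$ in $X$. A biholomorphism $(A/X)_{\mathcal O}\to(\widetilde A/\widetilde X)_{\mathcal O}$ is represented by a biholomorphism from a neighborhood of $A$ onto a neighborhood of $\widetilde A$ that maps $A$ onto $\widetilde A$.
\end{itemize}
A biholomorphism of germs induces a formal isomorphism, and a formal isomorphism that arises in this way is said to \emph{converge}. How much of the converse holds?

The case where $A$ is a point shows which converse to ask for. Take $X=\mathbb C^r$, $A=\{0\}$, and choose coordinates on $\widetilde X$ centered at the point $\widetilde A$. Then $\psi$ is an $r$-tuple of formal power series without constant term and with invertible linear part. It need not converge: consider $x\mapsto x+\sum_{k\ge2}k!\,x^k$. But for $\ell\ge1$ its Taylor polynomial of degree $\ell$ is a biholomorphism of germs that agrees with $\psi$ on $(A/X)_\ell$. So approximation to finite order is the most that one can expect in general.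

\begin{definition}\label{def:fp}
A compact submanifold $A\subset X$ \emph{satisfies the formal principle} if for every compact submanifold $\widetilde A$ of a complex manifold $\widetilde X$, every formal isomorphism $\psi:(A/X)_\infty\to(\widetilde A/\widetilde X)_\infty$ and every integer $\ell\ge1$, there is a biholomorphism $\Psi:(A/X)_{\mathcal O}\to(\widetilde A/\widetilde X)_{\mathcal O}$ with $\Psi|_{(A/X)_\ell}=\psi|_{(A/X)_\ell}$. A vector bundle $W$ on a compact complex manifold $A$ \emph{satisfies the formal principle} if its zero section $0_A$, as a submanifold of the total space $W$, does.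
\end{definition}

When $\dim A>0$, truncation is no longer available. In each chart $\psi$ is a power series in the normal coordinates with holomorphic coefficients, and it can be truncated there, but the truncations in two charts agree only to finite order on the overlap. One needs holomorphic objects on $\widetilde X$ that the formal isomorphism detects, and compact submanifolds near $\widetilde A$ are such objects: $\psi$ matches the infinitesimal deformations of $A$ with those of $\widetilde A$, and the Douady space of $\widetilde X$ turns infinitesimal deformations into an actual holomorphic family. In a vector bundle the deformations of the zero section are the sections. Recall that $W$ is \emph{globally generated} if the evaluation map $H^0(A,W)\to W_a$ is surjective for every $a\in A$, that is, if a section passes through every point of $W$. In this case the deformations of $\widetilde A$ should sweep out a neighborhood of $\widetilde A$ and control it, and one expects the formal principle to hold. That it does is a conjecture of Hirschowitz, which we take from Hwang's paper \cite{Hwang}. We prove it.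

\begin{theorem}\label{thm:main}
Let $W$ be a globally generated vector bundle on a compact complex manifold $A$. Then $W$ satisfies the formal principle.
\end{theorem}

The proof also shows when approximation can be replaced by convergence.

\begin{theorem}\label{thm:conv}
Let $W$ be a globally generated vector bundle on a compact connected complex manifold $A$. The following are equivalent:
\begin{itemize}
\item[(i)] every formal isomorphism from $(0_A/W)_\infty$ to any $(\widetilde A/\widetilde X)_\infty$ converges;
\item[(ii)] $H^0(A,W^*)=0$;
\item[(iii)] $W$ has no trivial line bundle as a direct summand.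
\end{itemize}
\end{theorem}

Section~\ref{sec:example} shows the method on two bundles over $\mathbb P^1$. Section~\ref{sec:tools} collects conventions and tools, and Section~\ref{sec:pde} proves the approximation result for differential systems, which is independent of the geometry. Sections~\ref{sec:sections}--\ref{sec:system} build such a system from $\psi$, Section~\ref{sec:descent} turns a convergent solution into a biholomorphism, and Section~\ref{sec:proofs} proves the two theorems.

\section{Two bundles on the projective line}\label{sec:example}

\subsection{The bundle $\mathcal O(1)$}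
Let $A=\mathbb P^1$ and $W=\mathcal O(1)$, with charts $(a,w)$ and $(a',w')=(1/a,w/a)$. The total space is the projective plane minus a point, and the sections $w=y_1+y_2a$, with $y\in H=\mathbb C^2$, are the lines that miss this point. They form the family
\[
\mu:A\times H\to W,\qquad \mu(a,y)=(a,\,y_1+y_2a).
\]
Let $\psi$ be a formal automorphism of $(0_A/W)_\infty$ that is the identity on $A$. We explain why $\psi$ converges. The idea is to study, instead of $\psi^{-1}$, the formal map $\hat G=\psi^{-1}\circ\mu$, whose components are power series in $y$ with coefficients holomorphic in $a$.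

\emph{The map $\hat G$ depends on finitely many unknown functions.} For the formal parameter $y$, the map $a\mapsto\hat G(a,y)$ is a deformation of the zero section $A\to W$. Such a deformation is a section composed with an automorphism of $A$ (Lemma~\ref{lem:ghat} proves this in general), so
\[
\hat G(a,y)=(\alpha,\,u_1+u_2\alpha),\qquad \alpha=\frac{\sigma_0+(1+\sigma_1)a}{1+\sigma_2a},
\]
where $\hat g=(\sigma_0,\sigma_1,\sigma_2,u_1,u_2)$ consists of five power series in $y$ that vanish at $0$.

\emph{The series $\hat g$ solves a first-order system.} Write $\partial_l=\partial/\partial y_l$. The vector field $f=a\partial_1-\partial_2$ is tangent to the fibers of $\mu$, since it kills $a$ and $y_1+y_2a$. As $\hat G$ factors through $\mu$, we get $f(\alpha)=0$ and $f(u_1+u_2\alpha)=f(u_1)+\alpha f(u_2)=0$. Clearing denominators,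
\begin{align*}
(1+\sigma_2a)\big(f\sigma_0+af\sigma_1\big)-\big(\sigma_0+(1+\sigma_1)a\big)\,af\sigma_2&=0,\\
(1+\sigma_2a)\,fu_1+\big(\sigma_0+(1+\sigma_1)a\big)\,fu_2&=0.
\end{align*}
These are polynomial identities in $a$ of degrees $3$ and $2$, hence seven equations, linear in the ten first derivatives of $\hat g$, with coefficients depending on $\hat g$.

\emph{The system determines the third derivatives.} For a multi-index $\gamma$, encode $\partial^\gamma\hat g$ as the pair of polynomials
\[
g_\gamma(a)=\big(\partial^\gamma\sigma_0+a\,\partial^\gamma\sigma_1-a^2\,\partial^\gamma\sigma_2,\ \ \partial^\gamma u_1+a\,\partial^\gamma u_2\big)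
\]
of degrees at most $2$ and $1$: a vector field on $\mathbb P^1$ and a section of $W$. When the coefficients are evaluated at $\hat g=0$, the two identities read $a\,g_{(1,0)}-g_{(0,1)}=0$. Apply $\partial^\beta$ with $|\beta|=2$ to the seven equations. This gives $21$ equations, linear in the $20$ third derivatives, and at $\hat g=0$ their homogeneous part is
\[
g_{(2,1)}=a\,g_{(3,0)},\qquad g_{(1,2)}=a\,g_{(2,1)},\qquad g_{(0,3)}=a\,g_{(1,2)}.
\]
Then $g_{(0,3)}=a^3g_{(3,0)}$ has degree at most $2$, which forces $g_{(3,0)}=0$, and all four pairs vanish. So the coefficient matrix has rank $20$ near $\hat g=0$, and the third derivatives of $\hat g$ are holomorphic functions of the derivatives of order at most $2$. The jet $\hat h=(\partial^\gamma\hat g)_{|\gamma|\le2}$ therefore satisfies a system $\partial_l\hat h=\Xi_l(\hat h)$ with $\Xi_l$ holomorphic. Along each ray through $0$ this is a holomorphic ordinary differential equation, so $\hat h$ converges (Lemma~\ref{lem:radial}). Now $\hat G$ is a holomorphic map near $A\times0$ that is constant along the fibers of $\mu$, and it descends to a holomorphic map near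 $0_A$ that induces $\psi^{-1}$.

\subsection{The bundle $\mathcal O(1)\oplus\mathcal O$}
Now $H=\mathbb C^3$ has coordinates $(y_1,y_2,z)$, and $\mu(a,y,z)=(a,y_1+y_2a,z)$. There is a sixth unknown, $\hat G=(\alpha,u_1+u_2\alpha,u_3)$, and all unknowns are power series in $(y,z)$. The fibers of $\mu$ are still spanned by $f=a\partial_1-\partial_2$. The new equation $fu_3=0$ says that $\partial_1u_3=\partial_2u_3=0$, so $u_3$ is an arbitrary series in $z$, for instance the divergent series $z+\sum_{k\ge2}k!\,z^k$. No equation involves $\partial/\partial z$. We therefore treat $z$ as a parameter. As before, the third $y$-derivatives are determined by the lower ones, so $\hat h=(\partial_y^\gamma\hat g)_{|\gamma|\le2}$ is a holomorphic function of $(y,z)$ and of its initial value $\hat u(z)=\hat h(0,z)$. The condition that an initial value produce a solution of the system is a set of analytic equations on $u(z)$ that involve no derivatives, and Artin's theorem approximates $\hat u(z)$ by convergent solutions of these equations.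

In both examples $\widetilde X=W$, so three things came for free: the parameter space of the deformations of $\widetilde A$, the product structure on the total space of the family, and the splitting of the parameters into $y$ and $z$. For a general $\widetilde X$ each must be constructed holomorphically from the formal data. This is done in Sections~\ref{sec:douady} and~\ref{sec:distribution}.

\section{Conventions and tools}\label{sec:tools}

\subsection{Formal maps}
Complex spaces may be nonreduced. For a germ $(S,0)$ with maximal ideal $\mathfrak m\subset\mathcal O_{S,0}$, let $S_j$ be the point $0$ with ring $\mathcal O_{S,0}/\mathfrak m^{j+1}$, and let $\hat S$ be the system $(S_j)$. A \emph{formal map} on $A\times\hat S$ is a compatible system of morphisms on the spaces $A\times S_j$. If $S$ is smooth with coordinates $t$ centered at $0$, the formal functions over an open set $A'\subset A$ are the power series in $t$ with coefficients in $\mathcal O(A')$, and they form the sheaf $\mathcal O_A[[t]]$. A holomorphic vector field near a point of $A\times0$ acts on $\mathcal O_A[[t]]$ and maps the ideal $(t)^{j+1}$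 into $(t)^j$.

For $a\in A\subset X$ we have $I_{A,a}^2\subset\mathfrak m_a^2$, so the Zariski tangent space of $(A/X)_1$ at $a$ is $T_aX$. Hence a formal isomorphism $\psi$ has a bijective differential $d\psi:T_aX\to T_{\psi(a)}\widetilde X$ along $A$, and $\dim X=\dim\widetilde X$. In the same way formal maps on $A\times\hat S$ have differentials along $A\times0$, and the chain rule holds. To \emph{shrink} a representative of a germ is to replace it by a smaller neighborhood of $0$.

\subsection{Theorems used}
Besides Nakayama's lemma, the Nullstellensatz, the Frobenius theorem and the holomorphic dependence of solutions of ordinary differential equations on parameters, we use the following.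

\begin{itemize}
\item \emph{Krull's intersection theorem.} A finitely generated module $\mathcal M$ over a Noetherian local ring $(\mathcal O,\mathfrak m)$ has $\bigcap_j\mathfrak m^j\mathcal M=0$; equivalently, $\mathcal M$ injects into its completion $\mathcal M^\wedge$.
\item \emph{Douady's existence theorem} \cite{Douady}. For a complex space $X$ there are a complex space $\mathcal D$ and a closed subspace $\mathcal U\subset X\times\mathcal D$, flat and proper over $\mathcal D$, with the following property: for every complex space $S$ and every closed subspace $Z\subset X\times S$ that is flat and proper over $S$, there is a unique morphism $S\to\mathcal D$ with $Z=\mathcal U\times_{\mathcal D}S$.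
\item \emph{Grauert's theorems} (see \cite{BS}). Let $\pi:Y\to S$ be proper, $\mathcal F$ coherent on $Y$, and $0\in S$ with maximal ideal $\mathfrak m$. Then $R^q\pi_*\mathcal F$ is coherent, and the natural map $(R^q\pi_*\mathcal F)_0^\wedge\to\varprojlim_jH^q(\mathcal F/\mathfrak m^{j+1}\mathcal F)$ is an isomorphism. In particular, the space of sections of a vector bundle on a compact manifold is finite-dimensional.
\item \emph{Artin's approximation theorem} \cite[Theorem 1.2]{Artin}. Let $C_1,\dots,C_e\in\mathbb C\{z,u\}$ be convergent power series, and let $\hat u(z)$ be a tuple of formal power series with $\hat u(0)=0$ and $C_i(z,\hat u(z))=0$ for all $i$. For each $N\ge1$ there is a tuple $u_1(z)$ of convergent power series with $u_1-\hat u\in(z)^N$ and $C_i(z,u_1(z))=0$ for all $i$.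
\end{itemize}

\subsection{Elementary facts}

\begin{lemma}\label{lem:elem}
\begin{itemize}
\item[(a)] Let $\varphi$ be holomorphic on a neighborhood of $A'\times0$ in $A\times\mathbb C^n$, with $A'\subset A$ open. If for each $a\in A'$ the Taylor series of $\varphi(a,\cdot)$ at $0$ vanishes, then $\varphi=0$ on a neighborhood of $A'\times0$.
\item[(b)] If $\pi:Y\to S$ is proper and $O\subset Y$ is an open set containing $\pi^{-1}(0)$, then $O\supset\pi^{-1}(S')$ for some neighborhood $S'$ of $0$.
\item[(c)] If a germ $(Y,y)$ satisfies $\dim\mathcal O_{Y,y}/\mathfrak m_y^{j+1}=\dim\mathcal O_{\mathbb C^e,0}/\mathfrak m_0^{j+1}$ for all $j$, then $(Y,y)$ is smooth of dimension $e$.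
\item[(d)] Let $Y$ be a manifold and $\mathcal M$ a coherent sheaf on $Y$. The $\mathbb C$-linear derivations $\mathcal O_Y\to\mathcal M$ are exactly the global sections of $T_Y\otimes\mathcal M$.
\item[(e)] A local biholomorphism $\Phi$ defined near a compact subset $C$ of a manifold and injective on $C$ is injective on a neighborhood of $C$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Near a point of $A'\times0$, the function $\varphi$ is defined on a product $A''\times\Delta$ with $\Delta$ a polydisc, and $\varphi(a,\cdot)=0$ on $\Delta$ for each $a\in A''$.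

(b) A proper map of complex spaces is closed; take $S'=S\setminus\pi(Y\setminus O)$.

(c) The case $j=1$ gives $\dim\mathfrak m_y/\mathfrak m_y^2=e$, so $\mathcal O_{Y,y}=\mathcal O_{\mathbb C^e,0}/J$ for an ideal $J$. Equality of dimensions gives $J\subset\mathfrak m_0^{j+1}$ for all $j$, so $J=0$.

(d) Let $\delta$ be a derivation and $x_i$ coordinates centered at $y\in Y$. On the stalk at $y$, the derivation $\delta'=\delta-\sum_i\delta(x_i)\,\partial/\partial x_i$ kills polynomials in $x$ and maps $\mathfrak m_y^{j+1}$ into $\mathfrak m_y^j\mathcal M_y$. Every germ is a polynomial plus an element of $\mathfrak m_y^{j+1}$, so $\delta'$ takes values in $\bigcap_j\mathfrak m_y^j\mathcal M_y=0$. Thus $\delta$ is locally the section $\sum_i\partial/\partial x_i\otimes\delta(x_i)$, and this section is uniquely determined by $\delta$.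

(e) Otherwise there are points $p_k\ne q_k$ with $\Phi(p_k)=\Phi(q_k)$ converging to $p,q\in C$. Then $\Phi(p)=\Phi(q)$, so $p=q$, which contradicts the injectivity of $\Phi$ near $p$.
\end{proof}

\section{Systems of finite type with parameters}\label{sec:pde}

This section extracts the analytic content of Section~\ref{sec:example}. Let $V$ be a finite-dimensional complex vector space and $m,c\ge0$. We write $t=(y,z)\in\mathbb C^m\times\mathbb C^c$, we let $e_l\in\mathbb N^m$ be the $l$-th unit multi-index, and $(z)$ denotes the ideal of $\mathbb C[[y,z]]$ generated by $z_1,\dots,z_c$. For a tuple, membership in $(z)^N$ is meant componentwise.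

\subsection{The algebraic condition}
In the example, the third derivatives were determined because a homogeneous linear system had only the zero solution. We need a criterion for this that can be checked without knowing the order. A \emph{rank-one element} of $V^m$ is a tuple $\lambda\otimes v=(\lambda_1v,\dots,\lambda_mv)$ with $0\ne\lambda\in\mathbb C^m$ and $0\ne v\in V$. For a subspace $E\subset V^m$ and $k\ge1$ let
\[
E^{(k)}=\big\{(g_\gamma)_{|\gamma|=k}:\ g_\gamma\in V,\ (g_{\beta+e_1},\dots,g_{\beta+e_m})\in E\ \text{ for all }|\beta|=k-1\big\}.
\]
If $\lambda\otimes v\in E$, then $g_\gamma=\lambda^\gamma v$ is a nonzero element of $E^{(k)}$ for every $k$, because $(g_{\beta+e_l})_l=\lambda^\beta\,\lambda\otimes v$. Over $\mathbb C$ this is the only obstruction to the vanishing of $E^{(k)}$.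

\begin{lemma}\label{lem:finitetype}
If $E\subset V^m$ contains no rank-one element, then $E^{(k)}=0$ for $k\gg0$.
\end{lemma}

\begin{proof}
We identify $E^{(k)}$ with the dual of the degree $k$ part of a graded module and show that the module is supported at the origin. Let $S=\mathbb C[\zeta_1,\dots,\zeta_m]$, and let $E^\perp\subset(V^*)^m$ be the set of $(v_l^*)$ with $\sum_lv_l^*(p_l)=0$ for all $(p_l)\in E$. Let $\mathcal N$ be the quotient of $S\otimes V^*$ by the submodule generated by the elements $\sum_l\zeta_l\otimes v_l^*$ with $(v_l^*)\in E^\perp$. It is a graded module generated by $\mathcal N_0=V^*$.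

Families $(g_\gamma)_{|\gamma|=k}$ in $V$ are the same as linear functionals on $S_k\otimes V^*$, by the rule $\zeta^\gamma\otimes v^*\mapsto v^*(g_\gamma)$. The functional sends $\zeta^\beta\sum_l\zeta_l\otimes v_l^*$ to $\sum_lv_l^*(g_{\beta+e_l})$. So it descends to $\mathcal N_k$ if and only if $(g_{\beta+e_l})_l\in E^{\perp\perp}=E$ for all $|\beta|=k-1$. Thus $E^{(k)}=\mathcal N_k^*$.

Let $0\ne\lambda\in\mathbb C^m$, with maximal ideal $\mathfrak m_\lambda=(\zeta_l-\lambda_l)_l$. Then $\mathcal N/\mathfrak m_\lambda\mathcal N$ is the quotient of $V^*$ by the forms $\sum_l\lambda_lv_l^*$ with $(v_l^*)\in E^\perp$. Its dual consists of the $v\in V$ with $\sum_lv_l^*(\lambda_lv)=0$ for all $(v_l^*)\in E^\perp$, that is, with $(\lambda_lv)_l\in E$. By hypothesis this space is $0$. By Nakayama's lemma $\mathcal N_{\mathfrak m_\lambda}=0$, so the annihilator of $\mathcal N$ is not contained in $\mathfrak m_\lambda$. Its zero set is thus contained in $\{0\}$, and by the Nullstellensatz it contains $S_k$ for $k\gg0$. Hence $\mathcal N_k=S_k\mathcal N_0=0$.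
\end{proof}

\subsection{Integration along rays}
The next lemma treats a formal series all of whose first $y$-derivatives are prescribed. We do not assume that the system $\partial_{y_l}h=\Xi_l$ is integrable. We integrate it along rays only, for arbitrary initial values, and impose the equations that matter afterwards, as conditions on the initial value.

\begin{lemma}\label{lem:radial}
Let $\hat h\in\mathbb C[[y,z]]^q$ satisfy $\partial_{y_l}\hat h=\Xi_l(y,z,\hat h)$ for $1\le l\le m$, where $\Xi_l$ is holomorphic near $(0,0,u^0)$ and $u^0=\hat h(0)$. Let $\mathcal Q$ be a family, possibly infinite, of functions $Q(t,h,p)$, affine in $p\in(\mathbb C^q)^m$, with coefficients holomorphic in $(t,h)$ on a neighborhood of $(0,u^0)$ that may depend on $Q$. Assume that $Q(t,\hat h,\partial_y\hat h)=0$ for all $Q\in\mathcal Q$. Then for each $N\ge1$ there is $h_1\in\mathbb C\{y,z\}^q$ with $h_1-\hat h\in(z)^N$ and $Q(t,h_1,\partial_yh_1)=0$ as germs at $0$ for all $Q\in\mathcal Q$. If $c=0$, then $\hat h$ converges.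
\end{lemma}

\begin{proof}
Consider the initial value problem
\[
\frac{dh}{d\tau}=\sum_ly_l\,\Xi_l(\tau y,z,h),\qquad h(0)=u.
\]
The right side and its $h$-derivative are $O(|y|)$, so for $(y,z,u)$ near $(0,0,u^0)$ the Picard iteration converges on the disc $|\tau|<2$ to a solution $h(\tau;y,z,u)$ that is holomorphic in all variables. Put $\Gamma(y,z,u)=h(1;y,z,u)$. Then $\Gamma(0,z,u)=u$. For $|\tau|<2$ and $y$ small, $\sigma\mapsto h(\sigma\tau;y,z,u)$ solves the problem with $\tau y$ in place of $y$, so by uniqueness $h(\tau;y,z,u)=\Gamma(\tau y,z,u)$. Differentiating at $\tau=1$ gives $\sum_ly_l\,\partial_{y_l}\Gamma=\sum_ly_l\,\Xi_l(y,z,\Gamma)$.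

Let $\hat u(z)=\hat h(0,z)$. Both $\hat h$ and $\Gamma(y,z,\hat u(z))$ are formal solutions of
\[
\sum_ly_l\,\partial_{y_l}h=\sum_ly_l\,\Xi_l(y,z,h),\qquad h(0,z)=\hat u(z).
\]
Let $h^{(d)}$ be the part of $h$ that is homogeneous of degree $d$ in $y$. For $d\ge1$, the degree $d$ part of the left side is $d\,h^{(d)}$, and that of the right side depends only on $h^{(0)},\dots,h^{(d-1)}$. So the formal solution is unique, and
\[
\hat h=\Gamma(y,z,\hat u(z)),\qquad\partial_y\hat h=(\partial_y\Gamma)(y,z,\hat u(z)).
\]
If $c=0$, then $\hat u=u^0$ is constant and $\hat h=\Gamma(y,u^0)$ converges.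

In general, for $Q\in\mathcal Q$ the function $Q(y,z,\Gamma,\partial_y\Gamma)$ is holomorphic near $(0,0,u^0)$, since $\Gamma(0,0,u^0)=u^0$ and $Q$ is affine in $p$. Expand it in $y$:
\[
Q\big(y,z,\Gamma(y,z,u),\partial_y\Gamma(y,z,u)\big)=\sum_\beta C^Q_\beta(z,u)\,y^\beta,\qquad C_\beta^Q\in\mathbb C\{z,u-u^0\}.
\]
Substituting $u=\hat u(z)$ gives $C^Q_\beta(z,\hat u(z))=0$ for all $Q$ and $\beta$. The ring $\mathbb C\{z,u-u^0\}$ is Noetherian, so finitely many of the $C^Q_\beta$ generate the ideal of all of them. Artin's theorem, applied to these finitely many, gives a convergent $u_1(z)$ with $u_1-\hat u\in(z)^N$ and $C^Q_\beta(z,u_1(z))=0$ for all $Q$ and $\beta$. Put $h_1=\Gamma(y,z,u_1(z))$. Since $u_1$ does not depend on $y$, we have $\partial_yh_1=(\partial_y\Gamma)(y,z,u_1(z))$, and $Q(t,h_1,\partial_yh_1)=\sum_\beta C^Q_\beta(z,u_1(z))y^\beta=0$. Finally, $\Gamma(y,z,u)-\Gamma(y,z,u')$ lies in the ideal generated by the entries of $u-u'$, so $h_1-\hat h\in(z)^N$.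
\end{proof}

\subsection{The approximation result}

\begin{proposition}\label{prop:pde}
Let $\mathcal P$ be a family of functions
\[
P(t,g,p)=P_0(t,g)+\sum_{l=1}^mP_l(t,g)(p_l),\qquad p=(p_l)\in V^m,
\]
where $P_0$ is scalar-valued, $P_1,\dots,P_m$ are $V^*$-valued, and all are holomorphic on a neighborhood of $(0,0)\in\mathbb C^{m+c}\times V$ that may depend on $P$. Let $\hat g\in V[[t]]$ satisfy $\hat g(0)=0$ and $P(t,\hat g,\partial_y\hat g)=0$ for all $P\in\mathcal P$. Assume that the \emph{symbol}
\[
E=\Big\{p\in V^m:\ \sum_lP_l(0,0)(p_l)=0\ \text{ for all }P\in\mathcal P\Big\}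
\]
contains no rank-one element. Then for each $N\ge1$ there is $g_1\in V\{t\}$ with $g_1-\hat g\in(z)^N$ and $P(t,g_1,\partial_yg_1)=0$ for all $P\in\mathcal P$. If $c=0$, then $\hat g$ converges.
\end{proposition}

\begin{proof}
Choose $k\ge1$ with $E^{(k)}=0$ and write $g_\gamma=\partial_y^\gamma\hat g$. For every multi-index $\beta$,
\begin{equation}\label{eq:prolong}
0=\partial_y^\beta\big[P(t,\hat g,\partial_y\hat g)\big]=\sum_lP_l(t,g_0)(g_{\beta+e_l})+R^P_\beta\big(t,(g_\gamma)_{|\gamma|\le|\beta|}\big),
\end{equation}
where $R^P_\beta$ is holomorphic for $(t,g_0)$ near $0$ and polynomial in the $g_\gamma$ with $1\le|\gamma|\le|\beta|$. This follows by induction on $|\beta|$ from $R^P_0=P_0$: when $\partial_{y_i}$ is applied, the only terms that contain derivatives of order $|\beta|+2$ are the $P_l(t,g_0)(g_{\beta+e_i+e_l})$.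

View the equations \eqref{eq:prolong} with $|\beta|=k-1$ and $P\in\mathcal P$ as linear equations for the unknowns $(g_\gamma)_{|\gamma|=k}$. The common kernel of the linear forms $(g_\gamma)\mapsto\sum_lP_l(0,0)(g_{\beta+e_l})$ is $E^{(k)}=0$, so finitely many of them form a basis of the dual of the space of unknowns. The corresponding equations have a square coefficient matrix that depends only on $(t,g_0)$ and is invertible near $(0,0)$. Solving them gives $g_\gamma=\Omega_\gamma(t,(g_\delta)_{|\delta|<k})$ for $|\gamma|=k$, where $\Omega_\gamma$ is holomorphic for $(t,g_0)$ near $0$ and for all values of the $g_\delta$ with $1\le|\delta|<k$.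

Hence $\hat h=(g_\gamma)_{|\gamma|<k}$ satisfies $\partial_{y_l}\hat h=\Xi_l(t,\hat h)$, where the $\gamma$-component of $\Xi_l(t,h)$ is $h_{\gamma+e_l}$ if $|\gamma|<k-1$ and $\Omega_{\gamma+e_l}(t,h)$ if $|\gamma|=k-1$. Apply Lemma~\ref{lem:radial}, letting each $P$ act on the component $h_0$ and its first derivatives, and let $g_1$ be the $0$-component of $h_1$.
\end{proof}

The case $m=0$ is allowed. There are then no derivatives, one takes $k=1$, and the proposition is Artin's theorem for the equations $P_0(z,g)=0$.

\section{The family of sections}\label{sec:sections}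

From here through Section~\ref{sec:descent}, $A$ is compact and connected, $W$ is globally generated of rank $r$, and we identify $A$ with $0_A\subset W$. We fix a formal isomorphism $\psi:(A/W)_\infty\to(\widetilde A/\widetilde X)_\infty$. Let
\[
H=H^0(A,W),\qquad n=\dim H,\qquad\mu:A\times H\to W,\quad\mu(a,s)=s(a).
\]
For $a\in A$ let $K_a=\ker(H\to W_a)$ be the space of sections that vanish at $a$, and put
\[
K=\sum_{a\in A}K_a\subset H,\qquad m=\dim K,\qquad c=n-m.
\]
In the examples of Section~\ref{sec:example}, $K$ is the space with coordinates $y$, and $c$ is $0$ and $1$. If $W$ is trivial, then $K=0$. The following lemma contains the uses of global generation. Without this hypothesis the sections do not fill a neighborhood of $0_A$; in the extreme case $H=0$ the family is the zero section alone and carries no information about the normal directions.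

\begin{lemma}\label{lem:mu}
\begin{itemize}
\item[(a)] The map $\mu$ is a submersion along $A\times0$, and $\ker d\mu_{(a,0)}=0\oplus K_a\subset T_aA\oplus H$.
\item[(b)] For each $\lambda\in H^*$ that vanishes on $K$ there is a unique $\Lambda\in H^0(A,W^*)$ with $\Lambda(s(a))=\lambda(s)$ for all $a\in A$ and $s\in H$. The map $\lambda\mapsto\Lambda$ is an isomorphism $(H/K)^*\to H^0(A,W^*)$. In particular, $c=0$ if and only if $H^0(A,W^*)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Along the zero section $T_{0_a}W=T_aA\oplus W_a$. From $\mu(a,0)=0_a$ and $\mu(a,\varepsilon s)=\varepsilon s(a)$ we get $d\mu_{(a,0)}(\xi,s)=\xi+s(a)$, which is surjective with kernel $0\oplus K_a$.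

(b) The bundle map $\mu:A\times H\to W$ is surjective with kernel $K_a$ over $a$, and $\lambda$ kills each $K_a$. So $\lambda$ descends to a unique fiberwise linear function $\Lambda$ on $W$, which is holomorphic because $\mu$ has local holomorphic splittings. The map $\lambda\mapsto\Lambda$ is injective, as $\lambda(s)=\Lambda(s(a))$. Conversely, given $\Lambda\in H^0(A,W^*)$ and $s\in H$, the function $a\mapsto\Lambda(s(a))$ is holomorphic on the compact connected manifold $A$, hence a constant $\lambda(s)$. The functional $\lambda$ kills every $K_a$, and it maps to $\Lambda$.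
\end{proof}

\begin{remark}\label{rem:split}
Since $K_a\subset K$, the rule $s(a)\mapsto(a,s\bmod K)$ defines a surjective bundle map $W\to A\times(H/K)$, and a complement of $K$ in $H$ splits it. So $W\cong W'\oplus\mathcal O_A^{\,c}$ with $W'_a=K/K_a$, and a coset of $K$ in $H$ consists of the sections with a given component in the trivial summand. We use this only as a guide.
\end{remark}

\section{The family of deformations of $\widetilde A$}\label{sec:douady}

The goal of this section is a holomorphic counterpart of $\mu$ for $\widetilde X$. The later sections use only the following statement.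

\begin{proposition}\label{prop:family}
There are a neighborhood $D$ of $0$ in $\mathbb C^n$, a holomorphic submersion $\nu:A\times D\to\widetilde X$ with $\nu(\cdot,0)=\psi_0:A\to\widetilde A$, and formal isomorphisms $\hat s:\hat D\to\hat H$ and $\Sigma:A\times\hat D\to A\times\hat H$, with $\Sigma$ the identity on $A\times0$, such that the following diagram of formal maps commutes:
\[
\begin{array}{ccccc}
\hat D&\xleftarrow{\ \ \ \ }&A\times\hat D&\xrightarrow{\ \nu\ }&(\widetilde A/\widetilde X)_\infty\\[4pt]
{\scriptstyle\hat s}\big\downarrow& &{\scriptstyle\Sigma}\big\downarrow& &\big\downarrow{\scriptstyle\psi^{-1}}\\[4pt]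
\hat H&\xleftarrow{\ \ \ \ }&A\times\hat H&\xrightarrow{\ \mu\ }&(A/W)_\infty .
\end{array}
\]
The unlabeled arrows are the projections.
\end{proposition}

The right square makes sense: if $t$ are coordinates on $D$, then $\nu^*I_{\widetilde A}\subset(t)$ because $\nu(A\times0)=\widetilde A$, so $\nu$ maps $A\times D_j$ into $(\widetilde A/\widetilde X)_j$. For the same reason $\mu$ maps $A\times H_j$ into $(A/W)_j$.

\subsection{Infinitesimal deformations}
Let $R$ be a local Artinian $\mathbb C$-algebra, that is, a finite-dimensional local algebra with residue field $\mathbb C$, and let $\operatorname{Spec}R$ be the point with ring $R$. For a compact submanifold $A\subset X$ let $\mathcal H_{A/X}(R)$ be the set of closed subspaces $Z\subset X\times\operatorname{Spec}R$ that are flat over $R$ and have special fiber $A$. Pullback makes $\mathcal H_{A/X}$ a functor of $R$.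

\begin{lemma}\label{lem:H}
Let $\mathfrak m_R^{j+1}=0$.
\begin{itemize}
\item[(a)] Every $Z\in\mathcal H_{A/X}(R)$ is contained in $(A/X)_j\times\operatorname{Spec}R$. Hence $Z\mapsto(\psi_j\times\mathrm{id})(Z)$ is a bijection $\mathcal H_{A/W}(R)\to\mathcal H_{\widetilde A/\widetilde X}(R)$ that commutes with pullback.
\item[(b)] Let $\Gamma_j\subset W\times H_j$ be the image of the closed embedding $A\times H_j\to W\times H_j$, $(a,s)\mapsto(s(a),s)$. For every $Z\in\mathcal H_{A/W}(R)$ there is a unique morphism $\operatorname{Spec}R\to H_j$ along which $\Gamma_j$ pulls back to $Z$.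
\end{itemize}
\end{lemma}

\begin{proof}
(a) As the special fiber of $Z$ is $A$, each local section $\varphi_i$ of $I_A$ can be written $\varphi_i=h_i+\varepsilon_i$ with $h_i\in I_Z$ and $\varepsilon_i\in\mathfrak m_R(\mathcal O_X\otimes R)$. Then $\varphi_0\cdots\varphi_j\equiv\varepsilon_0\cdots\varepsilon_j=0$ modulo $I_Z$, so $I_A^{j+1}\subset I_Z$. The bijection does not change if $j$ is increased, because the $\psi_j$ are compatible.

(b) The projection $W\to A$ induces a homomorphism $\mathcal O_A\otimes R\to\mathcal O_Z$ that is an isomorphism modulo $\mathfrak m_R$. Its cokernel $C$ satisfies $C=\mathfrak m_RC=\dots=\mathfrak m_R^{j+1}C=0$. Let $C'$ be its kernel. Since $\mathcal O_Z$ is flat over $R$, the sequence $0\to C'\to\mathcal O_A\otimes R\to\mathcal O_Z\to0$ stays exact modulo $\mathfrak m_R$, so $C'/\mathfrak m_RC'=0$ and again $C'=0$. Thus $Z\to A\times\operatorname{Spec}R$ is an isomorphism, and $Z$ is the graph of a unique section of $W\otimes R$ that reduces to $0$ modulo $\mathfrak m_R$, that is, of an element of $H^0(A,W\otimes\mathfrak m_R)=H\otimes\mathfrak m_R$. Elements of $H\otimes\mathfrak m_R$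 are the same as morphisms $\operatorname{Spec}R\to H_j$, and the pullback of $\Gamma_j$ along such a morphism is the corresponding graph.
\end{proof}

\subsection{The Douady space}
Let $D$ be a neighborhood of the point $0=[\widetilde A]$ in the Douady space of $\widetilde X$, let $\pi:\mathcal U\to D$ be the universal family, $\nu_{\mathcal U}:\mathcal U\to\widetilde X$ the projection, and $\mathcal U_j=\mathcal U\times_DD_j$. Thus $\mathcal U_0=\widetilde A$. An element of $\mathcal H_{\widetilde A/\widetilde X}(R)$ has compact support $\widetilde A$, so it is proper over $R$. If $\mathfrak m_R^{j+1}=0$, Douady's theorem shows that it is the pullback of $\mathcal U_j$ along a unique morphism $\operatorname{Spec}R\to D_j$.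

We now have two universal objects for functors that are isomorphic by Lemma~\ref{lem:H}(a). Let $\theta_j:H_j\to D_j$ be the morphism with $\theta_j^*\mathcal U_j=(\psi_j\times\mathrm{id})(\Gamma_j)$, and let $\hat s_j:D_j\to H_j$ be the morphism with $\hat s_j^*\Gamma_j=(\psi_j^{-1}\times\mathrm{id})(\mathcal U_j)$. Then
\[
(\theta_j\hat s_j)^*\mathcal U_j=(\psi_j\times\mathrm{id})(\hat s_j^*\Gamma_j)=\mathcal U_j,\qquad(\hat s_j\theta_j)^*\Gamma_j=(\psi_j^{-1}\times\mathrm{id})(\theta_j^*\mathcal U_j)=\Gamma_j,
\]
so by the two uniqueness statements $\theta_j$ and $\hat s_j$ are inverse isomorphisms, compatible in $j$. The isomorphism $\psi_j\times\theta_j$ carries $\Gamma_j\cong A\times H_j$ onto $\mathcal U_j$. This gives compatible isomorphisms $\Theta_j:A\times H_j\to\mathcal U_j$ over $\theta_j$ with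
\begin{equation}\label{eq:Theta}
\nu_{\mathcal U}\circ\Theta_j=\psi_j\circ\mu,\qquad\Theta_0=\psi_0:A\to\widetilde A=\mathcal U_0.
\end{equation}

By Lemma~\ref{lem:elem}(c) and the isomorphisms $\theta_j$, the germ $(D,0)$ is smooth of dimension $n$. We take $D\subset\mathbb C^n$ open, with coordinates $t$, and write $\mathfrak m=(t)$. For $x=\Theta_0(a)\in\mathcal U_0$ we have $\mathfrak m^{j+1}\mathcal O_{\mathcal U,x}\subset\mathfrak m_x^{j+1}$, so $\mathcal O_{\mathcal U,x}/\mathfrak m_x^{j+1}$ is computed on $\mathcal U_j$, and $\Theta_j$ identifies it with the corresponding quotient for $A\times H$ at $(a,0)$. So $\mathcal U$ is smooth at $x$, again by Lemma~\ref{lem:elem}(c). The differentials $d\Theta$, $d\theta$, $d\psi$ are bijective. Since $\Theta$ lies over $\theta$, the map $\pi$ is a submersion along $\mathcal U_0$. By \eqref{eq:Theta} and Lemma~\ref{lem:mu}(a), so is $\nu_{\mathcal U}$. By Lemma~\ref{lem:elem}(b), after shrinking $D$, the space $\mathcal U$ is a manifold and $\pi$ and $\nu_{\mathcal U}$ are submersions.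

\subsection{Triviality of the family}
To reduce to finitely many unknown functions as in Section~\ref{sec:example}, we need a holomorphic identification of the fibers of $\pi$ with $A$. So far we have only the formal identification $\Theta$, which comes from the fact that every section of $W$ is a copy of $A$. Grauert's theorems close the gap.

\begin{lemma}\label{lem:lift}
Each coordinate field $\partial_i=\partial/\partial t_i$ lifts to a holomorphic vector field $v_i$ on a neighborhood of $\mathcal U_0$ in $\mathcal U$.
\end{lemma}

\begin{proof}
Let $\mathcal T=T_{\mathcal U/D}$, and let $\rho_i\in(R^1\pi_*\mathcal T)_0$ be the image of $\partial_i$ under the connecting map of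
\[
0\to\mathcal T\to T_{\mathcal U}\to\pi^*T_D\to0.
\]
The stalk $(R^1\pi_*\mathcal T)_0$ is the direct limit of the groups $H^1(\pi^{-1}(D'),\mathcal T)$ over neighborhoods $D'$ of $0$, so $\rho_i=0$ if and only if $\partial_i$ lifts over some $D'$. The sequence is locally split, so it stays exact after tensoring with $\mathcal O_{\mathcal U_j}=\mathcal O_{\mathcal U}/\mathfrak m^{j+1}\mathcal O_{\mathcal U}$. By naturality of connecting maps, the image $\rho_i^{(j)}$ of $\rho_i$ in $H^1(\mathcal T/\mathfrak m^{j+1}\mathcal T)$ vanishes if and only if $\partial_i$ lifts to a global section of $T_{\mathcal U}\otimes\mathcal O_{\mathcal U_j}$.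

Such a lift exists. As $\partial_i\mathfrak m^{j+2}\subset\mathfrak m^{j+1}$, the field $\partial_i$ defines a derivation $\mathcal O_{D_{j+1}}\to\mathcal O_{D_j}$, which $\theta$ carries to a derivation $\delta:\mathcal O_{H_{j+1}}\to\mathcal O_{H_j}$. Then $\mathrm{id}\otimes\delta:\mathcal O_A\otimes\mathcal O_{H_{j+1}}\to\mathcal O_A\otimes\mathcal O_{H_j}$ is a derivation, and $\Theta$ carries it to a derivation $\mathcal O_{\mathcal U_{j+1}}\to\mathcal O_{\mathcal U_j}$ that sends $\pi^*t_k$ to $\partial_it_k$. Composing with $\mathcal O_{\mathcal U}\to\mathcal O_{\mathcal U_{j+1}}$ and using Lemma~\ref{lem:elem}(d), we obtain a global section of $T_{\mathcal U}\otimes\mathcal O_{\mathcal U_j}$ that lifts $\partial_i$.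

So $\rho_i^{(j)}=0$ for all $j$. By Grauert's theorems, $\rho_i$ maps to $0$ in the completion of the finitely generated $\mathcal O_{D,0}$-module $(R^1\pi_*\mathcal T)_0$, and by Krull's theorem $\rho_i=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:family}]
Let $\mathrm{Fl}^{v}_\varepsilon$ denote the flow of $v$ at complex time $\varepsilon$, and put
\[
\tau(a,t)=\mathrm{Fl}^{v_n}_{t_n}\circ\cdots\circ\mathrm{Fl}^{v_1}_{t_1}\big(\psi_0(a)\big).
\]
As $A$ is compact, $\tau$ is defined and holomorphic on $A\times D'$ for a neighborhood $D'$ of $0$. The flow of $v_i$ covers translation in $t_i$, so $\pi\tau(a,t)=t$, and $\tau(\cdot,0)=\psi_0$. Hence $d\tau_{(a,0)}$ maps $T_aA$ isomorphically onto $\ker d\pi$ and induces the identity on $T_0D$, so it is bijective. By Lemma~\ref{lem:elem}(e) and (b), $\tau$ is an open embedding of $A\times D'$ after shrinking $D'$. Its image is an open set containing $\mathcal U_0$, so it contains $\pi^{-1}(D'')$ for a smaller $D''$. Since $\tau$ commutes with the projections to $D$, it restricts to a biholomorphism $A\times D''\to\pi^{-1}(D'')$.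

Replace $D$ by $D''$, and put $\nu=\nu_{\mathcal U}\circ\tau$ and $\Sigma=\Theta^{-1}\circ\tau$. Then $\nu$ is a submersion with $\nu(\cdot,0)=\psi_0$, the formal isomorphism $\Sigma$ lies over $\hat s=\theta^{-1}$ and restricts to $\Theta_0^{-1}\psi_0=\mathrm{id}$ on $A\times0$, and \eqref{eq:Theta} gives $\psi\circ\mu\circ\Sigma=\nu$.
\end{proof}

\section{An involutive distribution on $D$}\label{sec:distribution}

Let $\pi:A\times D\to D$ be the projection. As in Section~\ref{sec:example}, the object of study is the formal map
\begin{equation}\label{eq:G}
\hat G=\psi^{-1}\circ\nu=\mu\circ\Sigma:A\times\hat D\to W,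
\end{equation}
which restricts to the zero section on $A\times0$. The first expression shows that $\hat G$ is constant along the fibers of $\nu$, and the second relates it to the linear algebra of $H$.

Let $F=\ker d\nu\subset T(A\times D)$, a holomorphic subbundle of rank $n-r$. We write a local section of $F$ as $f=(\eta,b)$ with $\eta(a,t)\in T_aA$ and $b(a,t)=d\pi(f)\in T_tD$. In the examples $\eta=0$; in general $\eta$ need not vanish.

\begin{lemma}\label{lem:const}
Let $f$ be a local section of $F$ near $(a_0,0)$ and $x$ a holomorphic function on $W$ near $0_{a_0}$. Then $f(\hat G^*x)=0$ in $\mathcal O_A[[t]]$ near $a_0$.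
\end{lemma}

\begin{proof}
We have $\hat G^*x=\nu^*\varphi$, where $\varphi=(\psi^{-1})^*x$ is a compatible system of sections of $\mathcal O_{\widetilde X}/I_{\widetilde A}^{j+1}$. Fix $j$ and a point $a$ near $a_0$, and choose a holomorphic function $\varphi_j$ near $\psi_0(a)$ with $\varphi\equiv\varphi_j$ modulo $I_{\widetilde A}^{j+1}$. Then $f(\nu^*\varphi_j)=d\varphi_j(d\nu(f))=0$ and $\nu^*(\varphi-\varphi_j)\in(t)^{j+1}$, so $f(\hat G^*x)\in(t)^j$ near $a$. As $j$ and $a$ are arbitrary, $f(\hat G^*x)=0$.
\end{proof}

Since $\nu(\cdot,0)$ is an embedding, $F_{(a,0)}\cap T_aA=0$, so $d\pi$ maps $F_{(a,0)}$ isomorphically onto a subspace $\widetilde K_a\subset T_0D$ of dimension $n-r$. If $f_i=(\eta_i,b_i)$ is a local frame of $F$, the vectors $b_i(a,0)$ form a basis of $\widetilde K_a$. From $d\psi\circ d\mu\circ d\Sigma=d\nu$ we see that $d\Sigma$ maps $F_{(a,0)}$ onto $\ker d\mu_{(a,0)}=0\oplus K_a$. As $\Sigma$ lies over $\hat s$,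
\begin{equation}\label{eq:Ka}
d\hat s_0(\widetilde K_a)=K_a,\qquad\text{so}\qquad\widetilde K:=\sum_{a\in A}\widetilde K_a=d\hat s_0^{-1}(K)\ \text{ has dimension }m.
\end{equation}

The equations $f(\hat G^*x)=0$ differentiate in the directions $b(a,t)$. At $t=0$ these span $\widetilde K$. To apply Proposition~\ref{prop:pde} we need holomorphic coordinates $(y,z)$ in which all $b(a,t)$ involve only the $\partial_{y_l}$. Remark~\ref{rem:split} suggests the candidate for the leaves $z=\mathrm{const}$: the fibers of the formal map
\[
\hat q=(\hat s\bmod K)\in(H/K)[[t]],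
\]
whose differential $d\hat q_0$ is surjective with kernel $\widetilde K$. The map $\hat q$ may diverge, as $u_3$ did in Section~\ref{sec:example}, but its kernel is spanned by holomorphic vector fields.

\begin{lemma}\label{lem:B}
After shrinking $D$, there are holomorphic coordinates $t=(y,z)\in\mathbb C^m\times\mathbb C^c$ on $D$, centered at $0$, such that $\partial_{y_1},\dots,\partial_{y_m}$ span $\widetilde K$ at $0$ and $d\pi(F_{(a,t)})\subset\operatorname{span}(\partial_{y_1},\dots,\partial_{y_m})$ for all $(a,t)\in A\times D$.
\end{lemma}

\begin{proof}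
We first show that every local section $f=(\eta,b)$ of $F$ near a point of $A\times0$ satisfies
\begin{equation}\label{eq:bq}
b(\hat q)=0\quad\text{in }(H/K)\otimes\mathcal O_A[[t]].
\end{equation}
Let $\lambda\in(H/K)^*\subset H^*$, and view the corresponding $\Lambda$ of Lemma~\ref{lem:mu}(b) as a holomorphic function on $W$. Then $\Lambda\circ\mu$ is the function $(a,s)\mapsto\lambda(s)$, so $\hat G^*\Lambda=\Lambda\circ\mu\circ\Sigma=\lambda\circ\hat s$ is a power series in $t$ with constant coefficients. It is killed by $\eta$, so $b(\lambda\circ\hat s)=f(\hat G^*\Lambda)=0$ by Lemma~\ref{lem:const}. This proves \eqref{eq:bq}.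

Choose a basis of $\widetilde K$ whose $j$-th vector lies in $\widetilde K_{a_j}$ for some $a_j\in A$, and extend the corresponding vector of $F_{(a_j,0)}$ to a local section of $F$. Its $b$-part at $a=a_j$ is a holomorphic vector field $\beta_j(t)$ near $0\in D$, and $\beta_j(\hat q)=0$ by \eqref{eq:bq}. Complete $\beta_1,\dots,\beta_m$ to a holomorphic frame $\beta_1,\dots,\beta_m,\beta_1',\dots,\beta_c'$ of $TD$ near $0$, and let $B$ be the subbundle spanned by the $\beta_j$. The vectors $\beta'_k(\hat q)(0)=d\hat q_0(\beta_k'(0))$ form a basis of $H/K$, because the $\beta_k'(0)$ span a complement of $\ker d\hat q_0$. So in a basis of $H/K$ the $c\times c$ matrix $(\beta_k'(\hat q))$ is invertible over $\mathbb C[[t]]$.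

Let $b(a,t)$ be a holomorphic family of vector fields on $D$, defined near a point of $A\times0$, with $b(\hat q)=0$. Write $b=\sum_j\omega_j\beta_j+\sum_k\omega_k'\beta_k'$ with holomorphic coefficients. Then $\sum_k\omega_k'\,\beta_k'(\hat q)=0$, so $\omega'_k=0$ in $\mathcal O_A[[t]]$, and by Lemma~\ref{lem:elem}(a) the functions $\omega_k'$ vanish near the point. Thus $b$ takes values in $B$. Applied to the $b$-parts of local frames of $F$, this gives $d\pi(F)\subset B$ on a neighborhood of $A\times0$, hence on $A\times D$ after shrinking. Applied to $b=[\beta_i,\beta_j]$, which satisfies $b(\hat q)=\beta_i\beta_j\hat q-\beta_j\beta_i\hat q=0$, it shows that $B$ is involutive. The Frobenius theorem gives coordinates with $B=\operatorname{span}(\partial_{y_1},\dots,\partial_{y_m})$.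
\end{proof}

We fix these coordinates and write $b=\sum_{l=1}^mb^l\partial_{y_l}$ for local sections $f=(\eta,b)$ of $F$.

\section{The differential system}\label{sec:system}

\subsection{Finitely many unknown functions}
For the formal parameter $t$, the map $\hat G(\cdot,t)$ is a deformation of the zero section $A\to W$. By \eqref{eq:G} it is a section of $W$ composed with a reparametrization of $A$, so the unknown should take values in the sections of $W$ and the vector fields on $A$. Let
\[
V=H\oplus H^0(A,T_A),\qquad M:V\times A\to W,\quad M\big((s,\xi),a\big)=s\big(\exp(\xi)(a)\big),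
\]
where $\exp(\xi)$ is the time-one flow of $\xi$. As $A$ is compact, $V$ is finite-dimensional and every $\xi$ is complete, and $\exp(\xi)(a)$ is holomorphic in $(\xi,a)$. So $M$ is holomorphic, and $M(0,\cdot)$ is the zero section. Since $T_W|_A=T_A\oplus W$, we may identify $V$ with $H^0(A,T_W|_A)$, writing $v(a)=\xi(a)+s(a)$ for $v=(s,\xi)$. From $M((\varepsilon s,0),a)=\varepsilon s(a)$ and $M((0,\varepsilon\xi),a)=0_{\exp(\varepsilon\xi)(a)}$ we get, for the partial differential in the direction of $V$,
\begin{equation}\label{eq:dM}
d_VM_{(0,a)}(v)=v(a)\in T_{0_a}W.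
\end{equation}

\begin{lemma}\label{lem:ghat}
There is $\hat g\in V[[t]]$ with $\hat g(0)=0$ and $\hat G(a,t)=M(\hat g(t),a)$.
\end{lemma}

\begin{proof}
We construct polynomials $g_j\in V[t]$ with $g_j(0)=0$, $g_{j+1}-g_j$ homogeneous of degree $j+1$, and $\hat G=M(g_j(t),a)$ on $A\times D_j$. Start with $g_0=0$. Given $g_j$, let $\chi_1,\chi_2:\mathcal O_W\to\mathcal O_A\otimes\mathcal O_{D_{j+1}}$ be the pullbacks by $\hat G$ and by $M(g_j(t),a)$. Their difference $\delta=\chi_1-\chi_2$ takes values in $J=\mathcal O_A\otimes\mathfrak m^{j+1}/\mathfrak m^{j+2}$, and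
\[
\delta(xx')=\chi_1(x)\,\delta(x')+\delta(x)\,\chi_2(x')=x|_A\,\delta(x')+x'|_A\,\delta(x),
\]
because $\mathfrak mJ=0$ and $\chi_1(x)\equiv\chi_2(x)\equiv x|_A$ modulo $\mathfrak m$. By Lemma~\ref{lem:elem}(d), the derivation $\delta$ is an element of $H^0(A,T_W|_A)\otimes\mathfrak m^{j+1}/\mathfrak m^{j+2}$, that is, a $V$-valued homogeneous polynomial $\delta(t)$ of degree $j+1$. For a local function $x$ on $W$, Taylor's formula in $V$ gives
\[
x\big(M(g_j+\delta,a)\big)\equiv x\big(M(g_j,a)\big)+dx\big(\delta(t)(a)\big)\pmod{\mathfrak m^{j+2}}.
\]
Indeed, the terms quadratic in $\delta$ lie in $\mathfrak m^{2j+2}\subset\mathfrak m^{j+2}$, and in the linear term the differential at $g_j$ may be replaced by the differential \eqref{eq:dM} at $0$, since $g_j\in\mathfrak m V[t]$. The right side is $\chi_2(x)+\delta(x)=\chi_1(x)$. So $g_{j+1}=g_j+\delta$ works, and we let $\hat g=\lim g_j$.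
\end{proof}

The proof uses only that $M$ is holomorphic near $0\times A$, that $M(0,\cdot)$ is the zero section, and that $d_VM$ identifies $V$ with $H^0(A,T_W|_A)$. The parametrization by fractional linear maps in Section~\ref{sec:example} has these properties too.

\subsection{The equations and their symbol}
Cover $A$ by finitely many open sets $A'$, each with a chart $x=(x_\kappa)$ of $W$ on a neighborhood of $0_{A'}$ and a frame $f_i=(\eta_i,b_i)$ of $F$ on a neighborhood of $A'\times0$. For each such $A'$, each point $a\in A'$ and all $i,\kappa$, put
\[
P_{a,i,\kappa}(t,g,p)=d_V(x_\kappa\circ M)_{(g,a)}\Big(\sum_lb_i^l(a,t)\,p_l\Big)+d_A(x_\kappa\circ M)_{(g,a)}\big(\eta_i(a,t)\big).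
\]
With $a$ fixed, this is affine in $p\in V^m$, with coefficients holomorphic in $(t,g)$ near $(0,0)$. Let $\mathcal P$ be the family of all these functions. The point $a$ is an index, not a variable, which is why infinite families were allowed in Section~\ref{sec:pde}. By Lemma~\ref{lem:B}, $f_i=\eta_i+\sum_lb_i^l\partial_{y_l}$, so the chain rule gives, for every formal or convergent $g(t)$ with $g(0)=0$,
\begin{equation}\label{eq:chain}
P_{a,i,\kappa}(t,g,\partial_yg)=f_i\big(x_\kappa(M(g(t),\cdot))\big)\big|_a .
\end{equation}
By Lemmas~\ref{lem:const} and~\ref{lem:ghat}, $\hat g$ is a formal solution of all equations $P(t,g,\partial_yg)=0$, $P\in\mathcal P$.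

Identify $p\in V^m$ with the linear map $\phi:\widetilde K\to V$, $\phi(\partial_{y_l})=p_l$. By \eqref{eq:dM}, the linear part of $P_{a,i,\kappa}$ at $(t,g)=(0,0)$ is $\phi\mapsto dx_\kappa\big(\phi(b_i(a,0))(a)\big)$. The $dx_\kappa$ span $T^*_{0_a}W$ and the $b_i(a,0)$ span $\widetilde K_a$, so the symbol of $\mathcal P$ is
\[
E=\{\phi\in\operatorname{Hom}(\widetilde K,V):\ \phi(b)(a)=0\ \text{ for all }a\in A,\ b\in\widetilde K_a\}.
\]

\begin{lemma}\label{lem:norank}
The space $E$ contains no rank-one element.
\end{lemma}

\begin{proof}
Let $\phi=\lambda\otimes v\in E$ with $\lambda\in\widetilde K^*$ and $0\ne v\in V$. Then $\lambda(b)\,v(a)=0$ for $b\in\widetilde K_a$. As $A$ is connected, the holomorphic section $v$ of $T_W|_A$ is nonzero on a dense open set, and for $a$ in this set $\lambda|_{\widetilde K_a}=0$. The continuous functions $a\mapsto\lambda(b_i(a,0))$ vanish on a dense set, so they vanish identically, and $\lambda|_{\widetilde K_a}=0$ for all $a$. Since the $\widetilde K_a$ span $\widetilde K$, we get $\lambda=0$.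
\end{proof}

The last step is the reason for constructing the distribution of Section~\ref{sec:distribution}. If $c>0$ and all of $t$ were treated as differentiation variables, the symbol would lie in $\operatorname{Hom}(T_0D,V)$ and would contain $\lambda\otimes v$ for every $\lambda$ that vanishes on $\widetilde K$.

\begin{remark}\label{rem:prolong}
When $c=0$ the spaces $E^{(k)}$ have a geometric description. Identify $\widetilde K_a\subset\widetilde K$ with $K_a\subset H$ by \eqref{eq:Ka}. An element of $E^{(k)}$ is a symmetric $k$-linear map $\phi:H^k\to V$ such that $\phi(s_1,\dots,s_k)(a)=0$ whenever some $s_i$ vanishes at $a$. At each $a$ it descends to $W_a^k\to T_{0_a}W$, and conversely a section of $T_W|_A\otimes\operatorname{Sym}^kW^*$ can be evaluated on $k$ sections of $W$. So $E^{(k)}=H^0(A,T_W|_A\otimes\operatorname{Sym}^kW^*)$. For $\mathcal O(1)$ on $\mathbb P^1$ this is $H^0(\mathcal O(2-k)\oplus\mathcal O(1-k))$, which vanishes exactly for $k\ge3$, in agreement with Section~\ref{sec:example}.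
\end{remark}

\section{Descent to $\widetilde X$}\label{sec:descent}

A convergent solution of $\mathcal P$ gives a holomorphic map on $A\times D$ that is locally constant on the fibers of $\nu$. Near each point of $A\times0$ it factors through $\nu$. The fibers of $\nu$ need not be connected, so we do not descend globally but glue the local factorizations along $\widetilde A$.

\begin{proposition}\label{prop:descent}
Let $g_1\in V\{t\}$ satisfy $P(t,g_1,\partial_yg_1)=0$ for all $P\in\mathcal P$ and $g_1-\hat g\in(t)^2$. Then there is a biholomorphism $\Psi:(A/W)_{\mathcal O}\to(\widetilde A/\widetilde X)_{\mathcal O}$ such that $\Psi|_{(A/W)_{N-1}}=\psi_{N-1}$ for every $N\ge2$ with $g_1-\hat g\in(t)^N$.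
\end{proposition}

\begin{proof}
After shrinking $D$, the map $G_1(a,t)=M(g_1(t),a)$ is holomorphic on $A\times D$, and it restricts to the zero section on $A\times0$ because $g_1(0)=0$. By \eqref{eq:chain}, for each fixed $a$ the function $f_i(x_\kappa\circ G_1)(a,\cdot)$ has vanishing Taylor series at $t=0$. By Lemma~\ref{lem:elem}(a), $dG_1(F)=0$ on a neighborhood of $A\times0$.

\emph{Local descent.} Fix $a\in A$. Near $(a,0)$ choose coordinates $(w,u)$, ranging over a product $O_a$ of polydiscs, in which the submersion $\nu$ is the projection $(w,u)\mapsto w$ and on which $dG_1(F)=0$. Since $F$ is spanned by the $\partial_u$, the map $G_1$ does not depend on $u$, so $G_1=\Phi_a\circ\nu$ on $O_a$ for a holomorphic map $\Phi_a:\nu(O_a)\to W$. Because $\nu$ is open, the germ of $\Phi_a$ at $\psi_0(a)$ is the only germ $\Phi$ with $\Phi\circ\nu=G_1$ near $(a,0)$. Consequently, if $(a',0)\in O_a$, then $\Phi_a$ and $\Phi_{a'}$ have the same germ at $\psi_0(a')$.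

\emph{Gluing.} Let $Y_a\subset\nu(O_a)$ be an open neighborhood of $\psi_0(a)$ in $\widetilde X$ so small that $(a',0)\in O_a$ whenever $\psi_0(a')\in Y_a$. Finitely many of these, $Y_1,\dots,Y_e$, cover $\widetilde A$, and the corresponding maps $\Phi_i:Y_i\to W$ have the germ of $\Phi_{a'}$ at each point $\psi_0(a')\in Y_i$. Choose open sets $Y_i'$ with $\overline{Y_i'}\subset Y_i$ that still cover $\widetilde A$. Each $x\in\widetilde A$ has an open neighborhood $N_x\subset\bigcup_iY_i'$ such that $N_x\cap Y_i'=\emptyset$ for all $i$ with $x\notin Y_i$, and such that all $\Phi_i$ with $x\in Y_i$ are defined and equal on $N_x$. Let $\Phi^x:N_x\to W$ be this common map. A point $p\in N_x\cap N_{x'}$ lies in some $Y_i'$. Then $x,x'\in Y_i$, so $\Phi^x(p)=\Phi_i(p)=\Phi^{x'}(p)$. Thus the $\Phi^x$ define a holomorphic map $\Phi:\bigcup_xN_x\to W$ whose germ at $\psi_0(a)$ is that of $\Phi_a$.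

\emph{Comparison with $\psi^{-1}$.} We need a local section of $\nu$ that carries $\widetilde A$ into $A\times0$. Let $L_a\subset\mathbb C^n=T_0D$ be a linear complement of $\widetilde K_a$, and let $S_a=A\times(L_a\cap D)$. If $(\eta,b)\in F_{(a,0)}$ is tangent to $S_a$, then $b\in\widetilde K_a\cap L_a=0$, and then $\eta=0$ because $F_{(a,0)}\cap T_aA=0$. Also $\dim S_a=\dim A+r=\dim\widetilde X$. So $\nu|_{S_a}$ is a local biholomorphism at $(a,0)$. Let $\sigma_a$ be its local inverse. Since $\nu(a',0)=\psi_0(a')$, we have $\sigma_a(\psi_0(a'))=(a',0)$ for $a'$ near $a$. Hence $\sigma_a^*t_i\in I_{\widetilde A}$, so $\sigma_a^*$ extends to formal functions and maps $(t)^N$ into $I_{\widetilde A}^N$.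

Let $g_1-\hat g\in(t)^N$ and let $x$ be a holomorphic function on $W$ near $0_a$. The difference $x(M(g,\cdot))-x(M(g',\cdot))$ lies in the ideal generated by the entries of $g-g'$, so $G_1^*x-\hat G^*x\in(t)^N$. From $\nu\circ\sigma_a=\mathrm{id}$, $\Phi\circ\nu=G_1$ and $\psi^{-1}\circ\nu=\hat G$ we get, as formal functions along $\widetilde A$ near $\psi_0(a)$,
\[
\Phi^*x-(\psi^{-1})^*x=\sigma_a^*\big(G_1^*x-\hat G^*x\big)\in I_{\widetilde A}^N .
\]
So $\Phi=\psi_{N-1}^{-1}$ on $(\widetilde A/\widetilde X)_{N-1}$.

For $N=2$ this says that $\Phi|_{\widetilde A}=\psi_0^{-1}$ and $d\Phi=(d\psi)^{-1}$ along $\widetilde A$. Thus $\Phi$ is a local biholomorphism near $\widetilde A$ that maps $\widetilde A$ bijectively onto $0_A$. By Lemma~\ref{lem:elem}(e), it is a biholomorphism from a neighborhood of $\widetilde A$ onto a neighborhood of $0_A$. It induces isomorphisms of the finite order neighborhoods, and for each $N$ as in the statement the one of order $N-1$ is $\psi_{N-1}^{-1}$. So $\Psi=\Phi^{-1}$ has the required property.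
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose first that $A$ is connected, and let $\psi$ and $\ell\ge1$ be given. The series $\hat g$ of Lemma~\ref{lem:ghat} is a formal solution of $\mathcal P$, whose symbol has no rank-one element by Lemma~\ref{lem:norank}. Proposition~\ref{prop:pde} with $N=\ell+1\ge2$ gives a convergent solution $g_1$ with $g_1-\hat g\in(z)^N\subset(t)^N$, and Proposition~\ref{prop:descent} gives $\Psi$ with $\Psi|_{(A/W)_\ell}=\psi_\ell$.

If $A$ has components $A_1,\dots,A_e$, then each $W|_{A_i}$ is globally generated, and $\psi$ restricts to formal isomorphisms along $A_i$ and $\psi_0(A_i)$. This gives biholomorphisms $\Psi_i$. The compact sets $\psi_0(A_i)$ have pairwise disjoint neighborhoods; restricting each $\Psi_i$ to the preimage of the $i$-th one, which lies in $W|_{A_i}$, we combine the $\Psi_i$ into one biholomorphism.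
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conv}]
(ii)$\Rightarrow$(i). By Lemma~\ref{lem:mu}(b), $c=0$. So $\hat g$ converges by Proposition~\ref{prop:pde}, and Proposition~\ref{prop:descent} applies to $g_1=\hat g$. Since $g_1-\hat g=0\in(t)^N$ for every $N$, the biholomorphism $\Psi$ agrees with $\psi$ to all orders.

(i)$\Rightarrow$(iii). Suppose that $W=W'\oplus\mathcal O_A$, with fiber coordinate $x$ on the second summand. As $x\in I_A$, the rule $(w',x)\mapsto(w',x+\sum_{k\ge2}k!\,x^k)$ defines compatible endomorphisms of the spaces $(0_A/W)_j$, and they are invertible because a power series $x+\cdots$ has a formal inverse. If this formal automorphism were induced by a biholomorphism $\Psi$, then the restriction of $\Psi^*x$ to the line $0\oplus\mathbb C\subset W_a$ would be a holomorphic function near $0$ with Taylor series $x+\sum_{k\ge2}k!\,x^k$, whose radius of convergence is $0$.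

(iii)$\Rightarrow$(ii). Suppose that $0\ne\Lambda\in H^0(A,W^*)$, and let $\lambda\ne0$ be the corresponding functional on $H$ in Lemma~\ref{lem:mu}(b). Pick $s_0\in H$ with $\lambda(s_0)=1$. Then $\Lambda(s_0(a))=1$ for all $a\in A$, so $\Lambda:W\to\mathcal O_A$ is surjective and split by $s_0$, and $W=\ker\Lambda\oplus\mathcal O_As_0$ has a trivial direct summand.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Artin} Artin, Invent. Math. \textbf{5} (1968).

\bibitem{BS} B\u{a}nic\u{a} and St\u{a}n\u{a}\c{s}il\u{a}, \emph{Algebraic Methods in the Global Theory of Complex Spaces}.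

\bibitem{Douady} Douady, Ann. Inst. Fourier \textbf{16} (1966).

\bibitem{Hwang} Jun-Muk Hwang, \emph{An application of Cartan's equivalence method to Hirschowitz's conjecture on the formal principle}, arXiv:1903.09490 (2019).

\end{thebibliography}
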